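# Tripod webs and the rank two cluster variables of the Grassmannian

## 1. Six vectors in three-space

Let $v_1,\dots,v_6\in\mathbb C^3$ be the columns of a $3\times 6$ matrix and let $\Delta_{ijl}=\det(v_i,v_j,v_l)$ for $i<j<l$. The $20$ minors generate the ring $\mathbb C[\widehat{\mathrm{Gr}(3,6)}]$, which is a cluster algebra (Scott). Its frozen variables are the six minors on cyclically consecutive columns: $\Delta_{123},\Delta_{234},\Delta_{345},\Delta_{456},\Delta_{156},\Delta_{126}$. A cluster variable (always: a mutable one) has *rank* $r$ if it is homogeneous of degree $r$ in the minors. Which cluster variables have rank $2$?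

For a seed with extended cluster $(x_u)$ and exchange matrix $(b_{uv})$ we write $\hat y_v=\prod_u x_u^{b_{uv}}$, the product running over all $u$, frozen ones included. This is the ratio of the two monomials in the exchange relation at $v$; since these monomials have no common variable, $\hat y_v$ determines the relation. One seed (the "rectangles seed", recalled in general in Section 3) has the mutable variables
$$p=\Delta_{124},\quad q=\Delta_{125},\quad r=\Delta_{134},\quad s=\Delta_{145},$$
with
$$\hat y_p=\frac{\Delta_{123}\,s}{q\,r},\quad \hat y_q=\frac{p\,\Delta_{156}}{s\,\Delta_{126}},\quad \hat y_r=\frac{p\,\Delta_{345}}{s\,\Delta_{234}},\quad \hat y_s=\frac{q\,r\,\Delta_{456}}{p\,\Delta_{345}\Delta_{156}}.$$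

**Proposition 1.** The rank $2$ cluster variables of $\mathbb C[\widehat{\mathrm{Gr}(3,6)}]$ are exactly
$$X=\Delta_{124}\Delta_{356}-\Delta_{123}\Delta_{456},\qquad Y=\Delta_{235}\Delta_{146}-\Delta_{234}\Delta_{156}.$$

**Step 1: $X$ and $Y$ are cluster variables.** The three-term Plücker relation for $p_{xy}=\det(v_c,v_x,v_y)$ is $p_{xz}p_{yw}=p_{xy}p_{zw}+p_{xw}p_{yz}$. With $c=1$, $(x,y,z,w)=(2,3,4,5)$, and with $c=5$, $(x,y,z,w)=(1,3,4,6)$, it gives
$$\Delta_{124}\Delta_{135}=\Delta_{123}\Delta_{145}+\Delta_{125}\Delta_{134},\qquad \Delta_{145}\Delta_{356}=\Delta_{135}\Delta_{456}+\Delta_{156}\Delta_{345}.$$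
Use the second relation and then the first:
$$\begin{aligned}\Delta_{145}X&=\Delta_{124}\Delta_{135}\Delta_{456}+\Delta_{124}\Delta_{156}\Delta_{345}-\Delta_{123}\Delta_{145}\Delta_{456}\\&=\Delta_{125}\Delta_{134}\Delta_{456}+\Delta_{124}\Delta_{345}\Delta_{156}.\end{aligned}$$
By the formula for $\hat y_s$, the right side is exactly the exchange binomial at $s=\Delta_{145}$. So $X$ is the result of one mutation. The function $Y$ is obtained from $X$ by rotating indices $i\mapsto i+1$ modulo $6$, and rotation permutes the cluster variables (Fact C2 in Section 3). Finally $X\neq Y$: on $v_1=v_2$ the function $X$ vanishes, while $Y$ becomes $\Delta_{135}\Delta_{146}-\Delta_{134}\Delta_{156}=\Delta_{136}\Delta_{145}\ne0$.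

**Step 2: there are no others.** Draw an arrow $u\to v$ when $b_{uv}>0$. The mutable quiver is $p\to q\to s\to p$, $p\to r\to s$. Mutate at $p$: the paths $s\to p\to q$ and $s\to p\to r$ create arrows $s\to q$, $s\to r$ that cancel $q\to s$, $r\to s$, and the arrows at $p$ are reversed. What remains is $q\to p$, $r\to p$, $p\to s$, an orientation of the Dynkin diagram $D_4$. By the Fomin–Zelevinsky finite type classification there are $4+12=16$ cluster variables (rank plus number of positive roots). Every non-frozen $\Delta_I$ is a cluster variable (Scott), which accounts for $20-6=14$. With $X$ and $Y$ we have all $16$. $\square$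

The proof has two halves: exhibit some rank $2$ cluster variables, and bound their number. What changes for $\mathrm{Gr}(k,n)$?

The upper bound breaks, because it used the total number of cluster variables. Take $\mathrm{Gr}(4,8)$, where a seed has $9$ mutable variables. We shall find $120$ cluster variables of rank $2$ there; together with the $70-8=62$ of rank $1$ this makes at least $182$. But a cluster algebra of finite type given by a quiver with nine mutable vertices has $9$ plus the number of positive roots of a simply laced root system of rank $9$, at most $130$ (attained by $E_8\times A_1$; $A_9$ and $D_9$ give $54$ and $81$). So there is no finite total to compare with. We shall count modules instead, one rank at a time.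

The lower bound becomes uncomfortable: "guess a sequence of mutations" would have to be done for a family of functions that depends on many parameters. We shall replace it with a ring endomorphism that carries ordinary Plücker coordinates to the functions we want.

## 2. Tripod webs and the functions they define

**Conventions.** Fix $2\le k<n$ and put $E=\mathbb C^k$. The ring $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]=\mathbb C[\mathrm{Mat}_{k\times n}]^{SL_k}$ is generated by the minors $\Delta_I=\det(v_{i_1},\dots,v_{i_k})$, $i_1<\dots<i_k$. Put $v_{i+n}:=(-1)^{k-1}v_i$, so that $v_i$ is defined for all $i\in\mathbb Z$. Then $\det(v_{i_1},\dots,v_{i_k})=\Delta_I$ for every lift $i_1<\dots<i_k<i_1+n$ of $I\subset\mathbb Z/n$: moving $m$ wrapped vectors to the front costs $(-1)^{m(k-m)+m(k-1)}=(-1)^{2mk-m(m+1)}=1$, and shifting all $k$ indices by $n$ costs $(-1)^{k(k-1)}=1$. Put $f_i=\det(v_i,\dots,v_{i+k-1})$ for $i\in\mathbb Z/n$; these are the frozen variables. Intervals of indices are taken modulo $n$.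

**Definition (webs).** A $k$-web is a bipartite graph in a disc with positive integer edge weights whose sum around every interior vertex is $k$. The $n$ boundary vertices are black and labelled $1,\dots,n$; edges ending there are called leaves and have weight $1$; a boundary vertex may have several leaves or none. A web with $rk$ leaves has rank $r$.

**Definition (cyclically separated).** Let $<_i$ be the order $i<_i i+1<_i\dots<_i n<_i1<_i\dots<_i i-1$ on $[n]$. Subsets $R,S,T\subseteq[n]$ are cyclically separated if for some $i$ every element of $R$ is $<_i$ every element of $S$, and every element of $S$ is $<_i$ every element of $T$. For example $\{2,3\},\{4,5\},\{6,1\}$ are cyclically separated in $[6]$ (take $i=2$), and $\{1,4\},\{2,5\},\{3,6\}$ are not.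

**Definition (datum, tripod web).** Let $R,S,T$ be cyclically separated of sizes $a,b,c$, and let $V\subseteq[n]$ be disjoint from $R\cup S\cup T$, $|V|=d$, with
$$a+b+c+2d=2k,\qquad a+d<k,\quad b+d<k,\quad c+d<k.$$
These conditions force $a,b,c\ge1$. The web $W(R,S,T,V)$ has one interior black vertex joined to white vertices $w_1,w_2,w_3$; the elements of $R$, $S$, $T$ are joined by leaves to $w_1$, $w_2$, $w_3$ respectively; each element of $V$ is joined by leaves to two distinct white vertices. The edge from the black vertex to $w_j$ has weight $k$ minus the number of leaves at $w_j$. These weights are positive for every attachment of $V$, since $w_1$ has at most $a+d<k$ leaves and similarly for the others; they sum to $3k-2k=k$. Let $\mathcal W$ be the set of functions so obtained, and let $N$ be the number of data $(\{R,S,T\},V)$.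

**The function of a tripod web.** It is the signed sum over consistent labellings: each edge carries a subset of $[k]$ of size its weight, the labels around each interior vertex partition $[k]$, and a leaf at $i$ with label $\{c\}$ contributes the $c$-th coordinate of $v_i$. To write it without coordinates, for a list $P$ of $p\le k$ vectors let $*(P)\in\Lambda^{k-p}E^*$ be the form
$$*(P)(y_1,\dots,y_{k-p})=\det(P,y_1,\dots,y_{k-p}).$$
It vanishes as soon as one argument belongs to $P$. Let $L_j$ be the list of leaves at $w_j$. Fix labels $I_1\sqcup I_2\sqcup I_3=[k]$ of the three inner edges. Summing over the labels of the leaves at $w_j$ gives $\pm\det(L_j,e_{I_j})$, which is $\pm$ the value of $*(L_j)$ on $e_{I_j}$, and the black vertex contributes $\mathrm{sgn}(I_1,I_2,I_3)$. The sum over $(I_1,I_2,I_3)$ is the expansion of a wedge product on $(e_1,\dots,e_k)$: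
$$*(L_1)\wedge*(L_2)\wedge*(L_3)=\pm W\cdot\det .\tag{1}$$
The global sign depends on orderings chosen at the vertices, so web functions are taken up to a global sign. By (1), $W$ does not depend, up to sign, on the order of $R,S,T$.

**The attachments of $V$ do not matter.** Let $v\in V$ be attached to $w_1$ and to one of $w_2,w_3$, and let $\alpha,\beta,\gamma$ be the forms $*(\cdot)$ of the three lists with $v$ removed. Their degrees sum to $3k-(2k-2)=k+2$, so $i_v\alpha\wedge\beta\wedge\gamma$ has degree $k+1$ and is $0$. Apply $i_v$ and use $i_vi_v=0$: $i_v\alpha\wedge i_v\beta\wedge\gamma=\pm\,i_v\alpha\wedge\beta\wedge i_v\gamma$. By (1) this says that moving the second leaf of $v$ from $w_2$ to $w_3$ changes $W$ at most by a sign. Two different pairs of white vertices share one, so by symmetry every change of attachment is covered.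

**Lemma 2.** (a) If $Q$ is a list of at most $k$ vectors and $\gamma\in\Lambda^{|Q|}E^*$, then $\gamma\wedge*(Q)=\gamma(Q)\det$. (b) For lists $P,Q,P'$ of length at most $k$ with $|P|+|Q|+|P'|=2k$ we have $*(P)\wedge*(Q)\wedge*(P')=\lambda\det$ with
$$\lambda=\pm\sum_{Q=Q_1\sqcup Q_2}\mathrm{sgn}(Q_1,Q_2)\det(P,Q_1)\det(P',Q_2),\qquad|Q_1|=k-|P|,\ |Q_2|=k-|P'|.$$

*Proof.* (a) If $Q$ is dependent, both sides are $0$. Otherwise complete $Q$ to a basis $(Q,y)$ and evaluate. Since $*(Q)$ kills members of $Q$, the only surviving term of the left side is $\gamma(Q)\det(Q,y)$. (b) Apply (a) to $\gamma=*(P)\wedge*(P')$, which has degree $2k-|P|-|P'|=|Q|$, and expand $\gamma(Q)$ over shuffles. $\square$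

Attach every element of $V$ to $w_1$ and $w_3$, and use (b) with $P=(V,R)$, $Q=S$, $P'=(V,T)$:
$$W(R,S,T,V)=\pm\sum_{S=S_1\sqcup S_2}\mathrm{sgn}(S_1,S_2)\det(V,R,S_1)\det(V,T,S_2).\tag{2}$$

**Example.** For $k=3$, $n=6$, the datum $R=\{1,2\}$, $S=\{3,4\}$, $T=\{5,6\}$, $V=\emptyset$ gives $\pm(\Delta_{123}\Delta_{456}-\Delta_{124}\Delta_{356})=\mp X$; by (1), $X$ vanishes exactly when the three linear forms $*(v_1,v_2)$, $*(v_3,v_4)$, $*(v_5,v_6)$ are dependent. The datum $\{2,3\},\{4,5\},\{6,1\}$ gives $\pm Y$. For $k=4$, $n=7$ and $V=\{7\}$ with the same $R,S,T$ we get $\pm(\Delta_{1247}\Delta_{3567}-\Delta_{1237}\Delta_{4567})$.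

**Theorem A.** The functions in $\mathcal W$ are exactly the rank $2$ cluster variables of $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$ (up to the sign ambiguity of web functions, i.e. exactly, if signs are chosen so that web functions are positive where all $\Delta_I>0$). Distinct data $(\{R,S,T\},V)$ give distinct cluster variables.

This is the conjecture of Ian Le and Emine Yıldırım, "Cluster Categorification of Rank 2 Webs", arXiv:2402.14501 (2024). Sections 4–7 show that $\mathcal W$ consists of $N$ distinct rank $2$ cluster variables. Sections 8–10 show that there are at most $N$ rank $2$ modules that a rank $2$ cluster variable can come from. Section 11 compares.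

## 3. Seeds, dihedral symmetry and gradings

We use the following facts.

**Fact C1** (Scott, Proc. LMS 92 (2006); Rietsch–Williams, Duke 168 (2019), "rectangles seed"). $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$ is a cluster algebra with non-inverted frozen variables $f_1,\dots,f_n$, generated by cluster and frozen variables. For $0\le h\le k$, $0\le w\le n-k$ let $\Delta(h,w)=\Delta_{I(h,w)}$ with
$$I(h,w)=[1,k-h]\cup[k-h+w+1,k+w],$$
so $\Delta(0,w)=\Delta(h,0)=f_1$. The $\Delta(h,w)$ form a seed $\Sigma$; the mutable ones are those with $1\le h\le k-1$, $1\le w\le n-k-1$, the others are the frozen variables, and after cancelling equal factors $f_1$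
$$\hat y_{h,w}=\frac{\Delta(h-1,w)\,\Delta(h,w-1)\,\Delta(h+1,w+1)}{\Delta(h-1,w-1)\,\Delta(h+1,w)\,\Delta(h,w+1)}.\tag{3}$$

For $k=3$, $n=6$ this is the seed of Section 1, with $p,q,r,s$ at $(1,1),(1,2),(2,1),(2,2)$.

**Fact C3** (Scott). Every non-frozen $\Delta_I$ is a cluster variable.

**Fact C4.** $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$ is a UFD (invariants of a connected semisimple group in a polynomial ring). It is a graded domain with degree-$0$ part $\mathbb C$, so non-zero degree $1$ elements are irreducible, hence prime.

**Fact C2 (dihedral symmetry).** For $\sigma$ in the dihedral group of $\mathbb Z/n$ there is a ring automorphism $\sigma^*:\Delta_I\mapsto\Delta_{\sigma I}$, and it sends seeds to seeds, up to reversing all arrows, which does not affect mutation.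

*The ring automorphism.* For the rotation use $v_i\mapsto v_{i+1}$ with the sign rule of Section 2. For $x\mapsto n+1-x$ use $v_i\mapsto v_{n+1-i}$, which gives $\Delta_I\mapsto(-1)^{\binom k2}\Delta_{n+1-I}$, and correct by the automorphism $(-1)^{\binom k2\deg}$. These generate.

*Seeds.* It suffices that one seed goes to a seed. By Scott, every Postnikov arrangement with strands $i\to i+k$ gives a seed, all in one cluster structure: an alternating region is labelled by the set of starting points of the strands that have it on their left, and arrows between alternating regions are read off at crossings. Rotating an arrangement proves the claim for rotations. Now mirror an arrangement by a reflection $\rho$ and reverse all strands.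

Along a strand, record for each crossing whether the other strand crosses from right to left or from left to right. Mirroring interchanges the two types. Reversing all strands keeps the type of each crossing and reverses their order. So alternation is preserved, and so is the condition that the first crossing is of one fixed type and the last of the other. The condition that two strands crossing twice form an oriented lens is preserved as well. The strand $i\to i+k$ becomes $\rho(i)-k\to\rho(i)$, again of type $j\to j+k$. Mirroring and reversing each interchange left and right, so left stays left, and a region labelled $I$ becomes one labelled $\rho(I)-k$. The arrows at crossings are all reversed. Hence the reflection $x\mapsto\rho(x)-k$ sends seeds to seeds up to reversal; composing with rotations we get all reflections.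

**Mutation of $\hat y$.** By Fomin–Zelevinsky, *Cluster algebras IV*, Prop. 3.9, mutation at $v$ gives $\hat y_v^{\rm new}=\hat y_v^{-1}$, and for $u\ne v$ it multiplies $\hat y_u$ by a product of powers of $\hat y_v$ and $1+\hat y_v$ whose exponents depend only on the mutable part of the exchange matrix.

**Positivity.** Cluster variables are positive where all $\Delta_I>0$: this holds for $\Sigma$, and an exchange relation expresses the new variable as a sum of two positive monomials divided by a positive variable. So once $\pm W$ is shown to be a cluster variable, the correct sign is the one for which $W>0$ there.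

**A cancellation rule.** In (3), relative to the center $(h,w)$, the values of $h$ are $\{-1,0,1\}$ in the numerator and in the denominator; the same holds for the values of $w$, and for the values of $w-h$ (numerator $1,-1,0$; denominator $0,-1,1$). Hence any factor depending on $h$ alone, on $w$ alone, or on $w-h$ alone cancels in the ratio (3).

**Cluster variables are homogeneous in each $v_i$.** The multidegree of $\Delta(h,w)$ is the indicator function of $I(h,w)$, namely $\mathbf 1_{[1,k-h]}-\mathbf 1_{[1,k-h+w]}+\mathbf 1_{[1,k+w]}$, a sum of functions of $h$, of $w-h$ and of $w$. By the cancellation rule every $\hat y_{h,w}$ has multidegree $0$. Quotients of homogeneous elements of equal multidegree form a field, so by the mutation rule all $\hat y$'s of all seeds have multidegree $0$. A new cluster variable is $(\text{monomial})\cdot(1+\hat y_v)/x_v$, a quotient of homogeneous elements that lies in the ring, hence homogeneous.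

## 4. Three classes of columns, and why distinct data give distinct functions

The purpose of this section is to read the datum off the function.

**Removing $V$.** Put $U=R\cup S\cup T$ and $\ell=k-d$. Then $|U|=a+b+c=2\ell$ and $a,b,c\le\ell-1$, so $2\ell\le3(\ell-1)$ and $\ell\ge3$. Let
$$\varphi_V:\mathbb C[\widehat{\mathrm{Gr}(\ell,[n]\setminus V)}]\to\mathbb C[\widehat{\mathrm{Gr}(k,n)}],\qquad\det(x_1,\dots,x_\ell)\mapsto\det(V,x_1,\dots,x_\ell).$$
It is a well-defined ring homomorphism: where the vectors of $V$ are independent, the right sides are determinants of the images of the $x_i$ in $E/\langle V\rangle$ for a suitable volume form, so they satisfy all relations among $\ell\times\ell$ minors there, and therefore everywhere. It is injective: take $V=(e_1,\dots,e_d)$ and all other vectors in $\langle e_{d+1},\dots,e_k\rangle$. By (2),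
$$W(R,S,T,V)=\pm\varphi_V\big(W(R,S,T)\big),\qquad W(R,S,T)=\pm\sum_{S=S_1\sqcup S_2}\mathrm{sgn}(S_1,S_2)\det(R,S_1)\det(T,S_2),\tag{3$'$}$$
the last expression being formed with vectors in $\mathbb C^\ell$.

**Lemma 3.** Let $a,b,c<\ell$, $a+b+c=2\ell$. For $x\ne y$ in $U$, the restriction of $W(R,S,T)$ to $v_x=v_y$ is zero if and only if $x,y$ lie in the same one of $R,S,T$. In particular $W(R,S,T)\neq0$.

*Proof.* If $x,y\in R$ or $x,y\in T$, every term vanishes. As a function of the list $S$, the sum is the value of an alternating form on $S$, so it vanishes for $x,y\in S$.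

For $x,y$ in different parts we exhibit a configuration with $v_x=v_y$ and $W=\pm1$. Note $(\ell-a)+(\ell-c)=b$. Fix $S=S_1^*\sqcup S_2^*$ with $|S_1^*|=\ell-a\ge1$ and $|S_2^*|=\ell-c\ge1$. Send $S_1^*$ to $e_1,\dots,e_{\ell-a}$, send $S_2^*$ to $e_{\ell-a+1},\dots,e_b$, send $R$ to the $a$ basis vectors not used by $S_1^*$, and $T$ to the $c$ basis vectors not used by $S_2^*$. Then $\det(R,S_1)\ne0$ only for $S_1=S_1^*$, so $W=\pm1$. The basis vectors used by both $R$ and $S$ are those of $S_2^*$; by both $S$ and $T$ those of $S_1^*$; by both $R$ and $T$ they are $e_{b+1},\dots,e_\ell$. All three sets are non-empty. The bijections and the choice of $S_1^*$ are free, so any prescribed $x,y$ in different parts can be given the same vector. $\square$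

**Corollary 4.** Distinct data $(\{R,S,T\},V)$ give web functions that are not proportional.

*Proof.* The degree of $W(R,S,T,V)\ne0$ in $v_i$ is $2$ for $i\in V$, $1$ for $i\in U$ and $0$ otherwise. So $W$ determines $U$ and $V$; then, by $(3')$ and the injectivity of $\varphi_V$, it determines $W(R,S,T)$ up to a scalar; and then Lemma 3 recovers the partition $\{R,S,T\}$ of $U$. $\square$

## 5. Adding columns

We now reduce to the case where $V$ is empty and every column is used.

**Lemma 5.** (a) For $u\in[n]$ and $2\le k<n-1$, the inclusion $\mathbb C[\widehat{\mathrm{Gr}(k,[n]\setminus u)}]\subset\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$ maps cluster variables to cluster variables. (b) For $v\in[n]$ and $k\ge3$, the map $\varphi_{\{v\}}:\mathbb C[\widehat{\mathrm{Gr}(k-1,[n]\setminus v)}]\to\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$ maps cluster variables to $\pm$ cluster variables.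

*Proof.* **Step 1: we may take $u=n$ and $v=1$.** For (a), a rotation of $[n]$ that takes $u$ to $n$ induces a rotation of the smaller index set, and both act by permuting Plücker coordinates (C2). For (b), conjugate $\varphi_{\{1\}}:\Delta_I\mapsto\Delta_{I\cup1}$ by rotations to get the homomorphism $\Delta_I\mapsto\Delta_{I\cup v}$. On $\Delta_I$ the map $\varphi_{\{v\}}$ differs from it by the sign $(-1)^{\#\{i\in I:\,i<v\}}$, that is, by the substitution $v_i\mapsto-v_i$ for $i<v$. This substitution acts by a sign on functions homogeneous in each $v_i$, and cluster variables are such (Section 3).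

**Step 2: the small rectangles seed sits inside the large one.** (a) The set $I(h,w)$ does not involve $n$, so the rectangles seed of $\mathrm{Gr}(k,n-1)$ consists of the $\Delta(h,w)$ with $w\le n-k-1$. (b) Relabel $[2,n]$ as $[1,n-1]$. The sets of the rectangles seed of $\mathrm{Gr}(k-1,n-1)$ are $[1,k-1-h]\cup[k-h+w,k-1+w]$. Shifting by $1$ and adjoining $1$ gives $I(h,w)$, so the seed maps to the $\Delta(h,w)$ with $h\le k-1$.

**Step 3: mutations correspond.** In both cases each small-mutable vertex is mutable in $\Sigma$, and by (3) its exchange relation is the same in both rings and involves only members of the small seed. So exchange matrix entries between small-mutable vertices and vertices outside the small seed vanish. This persists under mutation at a small-mutable $v$: the entry $b_{uu'}$ changes only if $b_{uv}$ and $b_{vu'}$ are both non-zero, which is impossible for $u$ outside the small seed. Hence mutations at small-mutable vertices in the two algebras correspond under the injective homomorphism. $\square$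

## 6. A twist that turns Plücker coordinates into tripods

By (1), a tripod web is a wedge of three forms $*(\text{interval})$. We now define a ring endomorphism under which a block of consecutive columns becomes such a form. Put
$$v'_i=*(v_{i+1},\dots,v_{i+k-1})\in E^*.$$
Then $v'_{i+n}=(-1)^{(k-1)^2}v'_i=(-1)^{k-1}v'_i$, the same sign rule as for $v$. Define $\Delta_I(v')$ by $v'_{i_1}\wedge\dots\wedge v'_{i_k}=\Delta_I(v')\det$; any lift of $I$ may be used. The map $v\mapsto v'$ is polynomial and $SL_k$-equivariant, so $\tau:\Delta_I\mapsto\Delta_I(v')$ (substitution of $v'$ for $v$) is a ring endomorphism of $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$, a Marsh–Scott twist.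

**Example.** For $k=2$ we have $v'_i=*(v_{i+1})$, and Lemma 2(a) gives $*(x)\wedge*(y)=\det(x,y)\det$. So $\tau(\Delta_{ij})=\det(v_{i+1},v_{j+1})$: the twist is the rotation.

**Lemma 6.** For $1\le s\le k$: $\;v'_i\wedge\dots\wedge v'_{i+s-1}=f_{i+1}\cdots f_{i+s-1}\cdot*(v_{i+s},\dots,v_{i+k-1})$.

*Proof.* This is a polynomial identity for arbitrary sequences of vectors, with $f_j:=\det(v_j,\dots,v_{j+k-1})$, so assume the sequence generic. For $0\le r<s$ the form $v'_{i+r}$ vanishes on $v_{i+r+1},\dots,v_{i+r+k-1}$, which include the $k-s$ independent vectors $v_{i+s},\dots,v_{i+k-1}$. So both sides lie in $\Lambda^s$ of the $s$-dimensional annihilator of these vectors, which is one-dimensional. Compare them on $(v_{i+k},\dots,v_{i+k+s-1})$. The matrix with entries $v'_{i+r}(v_{i+k-1+q})$, $0\le r\le s-1$, $1\le q\le s$, is zero for $q\le r$, and for $q=r+1$ its entry is $\det(v_{i+r+1},\dots,v_{i+r+k})=f_{i+r+1}$. So it is triangular and the left side takes the value $f_{i+1}\cdots f_{i+s}$. The right side takes the value $f_{i+1}\cdots f_{i+s-1}\cdot\det(v_{i+s},\dots,v_{i+k+s-1})=f_{i+1}\cdots f_{i+s}$. This is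 non-zero for generic vectors, so the two sides agree. $\square$

For $s=k$ we get $\tau(f_i)=f_{i+1}\cdots f_{i+k-1}$.

**Lemma 7.** Let $J(h,w)=[k-h+1,k]\cup[k+w+1,2k-h+w]$ (mod $n$). For all $0\le h\le k$, $0\le w\le n-k$,
$$\tau(\Delta(h,w))=g(h,w)\,\Delta_{J(h,w)},\qquad g(h,w)=\frac{\Phi(k-h)\,\Phi(k+w)}{\Phi(1)\,\Phi(k-h+w+1)},$$
where $\Phi:\mathbb Z\to\{\text{Laurent monomials in the }f_j\}$ satisfies $\Phi(x)/\Phi(x-1)=f_x$.

*Proof.* Let $1\le h\le k-1$, $i=k-h$, $m=k-h+w$, so $I(h,w)=[1,i]\cup[m+1,m+k-i]$. By Lemma 6, applied to the two blocks, the wedge of the $v'$ is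
$$f_2\cdots f_i\cdot f_{m+2}\cdots f_{m+k-i}\cdot*(A_1)\wedge*(A_2),\quad A_1=(v_{i+1},\dots,v_k),\ A_2=(v_{m+k-i+1},\dots,v_{m+k}).$$
Since $m+k-i=k+w$, the prefactor is $g(h,w)$. The form $*(A_1)$ has degree $i=|A_2|$, so Lemma 2(a) gives $*(A_1)\wedge*(A_2)=\det(A_1,A_2)\det$. The indices of $(A_1,A_2)$ form an increasing lift of $J(h,w)$, because $k<k+w+1$ and $m+k\le i+n$ (that is, $w\le n-k$). So $\det(A_1,A_2)=\Delta_{J(h,w)}$.

For $h=0$: $\tau(f_1)=f_2\cdots f_k$, $g(0,w)=f_2\cdots f_k/f_{k+w+1}$ and $\Delta_{J(0,w)}=f_{k+w+1}$. For $h=k$: $\tau(f_{w+1})=f_{w+2}\cdots f_{w+k}$, $g(k,w)=f_1^{-1}f_{w+2}\cdots f_{w+k}$ and $\Delta_{J(k,w)}=f_1$. $\square$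

**Proposition 8.** $\tau$ sends every cluster variable to a Laurent monomial in frozen variables (coefficient $1$) times a cluster variable.

*Proof.* **Step 1: compare two seeds.** The purpose is to find a seed whose $\hat y$'s are the images of those of $\Sigma$. Up to a constant monomial, $g$ is a product of functions of $h$ alone, of $w$ alone and of $w-h$ alone. By the cancellation rule of Section 3, $\tau(\hat y_{h,w})$ is the ratio (3) with each $\Delta(\cdot,\cdot)$ replaced by $\Delta_{J(\cdot,\cdot)}$. Let $\rho(x)=k+1-x$. Then
$$\rho(J(h,w))=[1,h]\cup[n-k-w+h+1,\,n-w]=I(k-h,n-k-w)$$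
for all $(h,w)$ in range, so $\Delta_{J(h,w)}=\rho^*\Delta(k-h,n-k-w)$. The substitution $(h,w)\mapsto(k-h,n-k-w)$ negates all offsets and so interchanges numerator and denominator in (3). Therefore
$$\tau(\hat y_{h,w})=\rho^*(\hat y_{k-h,\,n-k-w})^{-1}.$$
By (C2), $\rho^*\Sigma$ is a seed up to reversing arrows. Index its mutable variables by $x'_{(h,w)}=\Delta_{J(h,w)}$ and orient it so that its $\hat y$-variables are $\hat y'_{h,w}=\rho^*(\hat y_{k-h,n-k-w})^{-1}$. As just seen, $\hat y'_{h,w}$ is the same expression in the $\Delta_{J(\cdot,\cdot)}$ as $\hat y_{h,w}$ is in the $\Delta(\cdot,\cdot)$, so the mutable parts of the two exchange matrices agree. Altogether: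

($*$) $\tau$ of a frozen variable is a Laurent monomial in frozen variables; for mutable $v$, $\tau(x_v)=M_vx'_v$ with $M_v$ such a monomial, and $\tau(\hat y_v)=\hat y'_v$; the mutable parts $(b_{uv})$ of the two exchange matrices are equal.

**Step 2: the meaning of $\tau(\hat y_v)$.** A quotient must not have denominator in the kernel. Let $\mathfrak p=\ker\tau$, a prime ideal; $\tau$ extends to the local ring at $\mathfrak p$ with values in the fraction field. By ($*$) the frozen and cluster variables of the seed have non-zero image, so they are units in this local ring, and so are the $\hat y_v$. Also $\tau(1+\hat y_v)=1+\hat y'_v$ is the product of two cluster variables (the old and the new one at $v$) divided by a monomial, hence non-zero, and $1+\hat y_v$ is a unit too.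

**Step 3: ($*$) is preserved under mutation at a mutable $v$ on both sides** (Fraser's quasi-homomorphism argument). We have $x_vx_v^{\rm new}=N_v(1+\hat y_v)$ with $N_v=\prod_{b_{uv}<0}x_u^{-b_{uv}}$, the product over all $u$, frozen included, and similarly for $x'$. Since the mutable parts of the matrices agree, $\tau(N_v)$ and $N'_v$ differ by a frozen Laurent monomial. So
$$\tau(x_v^{\rm new})=\frac{\tau(N_v)(1+\hat y'_v)}{M_vx'_v}=(\text{frozen Laurent monomial})\cdot x_v'^{\rm new}.$$
By the mutation rule for $\hat y$, the new $\hat y$'s are products of powers of the old $\hat y_u$ and of $1+\hat y_v$, all units in the local ring, with exponents depending only on the mutable exchange matrix; so $\tau(\hat y_u^{\rm new})=\hat y_u'^{\rm new}$. The mutable exchange matrices mutate in the same way. By induction ($*$) holds along every sequence of mutations, and every cluster variable is reached. $\square$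

## 7. Stripping the frozen factors

A twist of a Plücker coordinate will give $W$ only up to a frozen Laurent monomial. For instance, for $k=4$, $n=8$, Lemma 6 applied to the blocks $\{3\},\{5,6\},\{8\}$ gives $\tau(\Delta_{3568})=\pm f_6\cdot W$ with $W=W(\{1,2,3\},\{4,5,6\},\{7,8\})$. So "$W$ times a frozen Laurent monomial is a cluster variable" is what one gets directly, and it is not yet the claim. Two divisibility arguments remove the monomial, one for each side of the fraction.

**Lemma 9.** No frozen variable $f$ divides a cluster variable $z$ in $\mathbb C[\widehat{\mathrm{Gr}(k,n)}]$.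

*Proof.* The fraction field of the ring is the rational function field in the elements of $\Sigma$, one of which is $f$. Let $\mathrm{ord}_f$ be the $f$-adic valuation; its residue field is the rational function field in the other elements of $\Sigma$. *Claim:* every cluster variable, and every frozen variable other than $f$, has $\mathrm{ord}_f=0$ and a residue that is subtraction-free, meaning a quotient of two non-zero polynomials with non-negative real coefficients. This holds for $\Sigma$. Suppose it holds in a seed with exchange relation $xx'=p+q$. The monomials $p,q$ have no common variable, so $f$ occurs in at most one of them. A monomial without $f$ has a non-zero subtraction-free residue, and one with $f$ has residue $0$. So $p+q$ has a non-zero subtraction-free residue and $\mathrm{ord}_f(p+q)=0$; hence the claim holds for $x'=(p+q)/x$.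

The ring is generated by cluster and frozen variables, so $\mathrm{ord}_f\ge0$ on it. If $z=fg$ in the ring, then $\mathrm{ord}_f(z)\ge1$, a contradiction. $\square$

**Proposition 10.** Every $W(R,S,T,V)\in\mathcal W$ is $\pm$ a cluster variable of rank $2$.

*Proof.* **Step 1: reduction to $V=\emptyset$, $n=2k$.** Being cyclically separated, $R,S,T$ are consecutive cyclic intervals in $U$. By $(3')$ and Lemma 5 (insert the elements of $V$ one by one by (b), then the unused elements of $[n]$ by (a)), it suffices to treat $W(R,S,T)$ on $\mathrm{Gr}(\ell,U)$. The hypotheses of Lemma 5 hold at each insertion since $\ell\ge3$ and $|U|+d=2\ell+d>k$. Rename $\ell$ as $k$. So $n=2k$, $k\ge3$, and by rotation $R=[1,a]$, $S=[a+1,a+b]$, $T=[a+b+1,2k]$ with $a,b,c<k$; hence $a+b,\ b+c,\ c+a>k$.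

**Step 2: a Plücker coordinate whose twist is $W$ up to frozen factors.** Let $I_R$ be the last $k-b$ elements of $R$, $I_S$ the last $k-c$ of $S$, $I_T$ the last $k-a$ of $T$. These are non-empty proper subintervals, and $I=I_R\cup I_S\cup I_T$ has $3k-2k=k$ elements. It consists of three blocks separated by gaps, so it is not a cyclic interval, and $\Delta_I$ is a cluster variable (C3). Apply Lemma 6 to the block $I_R$, with $s=k-b$: the list on the right consists of the $b$ indices following $I_R$, which is $S$. Similarly $I_S$ is followed by the $c$ indices of $T$, and $I_T$ by the $a$ indices of $R$. So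
$$\tau(\Delta_I)\det=\pm(\text{monomial in the }f_j)\cdot*(v_S)\wedge*(v_T)\wedge*(v_R),$$
and by (1), $\tau(\Delta_I)=\pm(\text{frozen monomial})\cdot W(R,S,T)$. By Proposition 8,
$$QW=\pm Pz,$$
with $z$ a cluster variable and $P,Q$ coprime monomials in the frozen variables, which are pairwise non-associate primes (C4).

**Step 3: $Q=1$.** If a frozen $f$ divides $Q$, then $f\mid Pz$ and $f\nmid P$, so $f\mid z$, contradicting Lemma 9.

**Step 4: $P=1$.** If a frozen $f=\Delta_K$ divides $P$, then $f\mid W$. Here $W$ has degree $1$ in each $v_i$, and factors of a multihomogeneous element are multihomogeneous, so the cofactor has degree $1$ in each $v_i$, $i\in[2k]\setminus K$, and $0$ in the others. Thus it has degree $1$ in the Plücker coordinates and $W=\mathrm{const}\cdot\Delta_K\Delta_{[2k]\setminus K}$. This restricts to zero on $v_x=v_y$ if and only if $x,y$ both lie in $K$ or both in its complement, an equivalence relation with two classes. By Lemma 3 the same relation for $W\ne0$ has three classes, a contradiction.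

Hence $P=Q=1$ and $W=\pm z$. The degree is $2$. $\square$

For $\mathrm{Gr}(3,6)$ and $R=\{1,2\}$, $S=\{3,4\}$, $T=\{5,6\}$ we have $I=\{2,4,6\}$ and no frozen factor occurs: $\tau(\Delta_{246})=\pm X$.

By Proposition 10 and Corollary 4, $\mathcal W$ consists of exactly $N$ rank $2$ cluster variables, pairwise distinct even up to sign. What remains is the upper bound $N$.

## 8. Rank two modules as closed walks in a tree

Let $O=\mathbb C[[t]]$, $K=\mathbb C((t))$. The algebra $B=B_{k,n}$ has vertices $\mathbb Z/n$, arrows $x_i:i-1\to i$ and $y_i:i\to i-1$, and relations $xy=yx\,(=t)$, $x^k=y^{n-k}$. $\mathrm{CM}(B)$ is the category of $B$-modules free of finite rank over $O$; a module has rank $r$ if each $M_i$ is free of rank $r$. A module is *rigid* if $\mathrm{Ext}^1(M,M)=0$.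

**Fact J** (Jensen–King–Su, Proc. LMS 113 (2016)). Every cluster variable of rank $r$ is $\psi_M$, the value of the cluster character, for some rigid indecomposable $M\in\mathrm{CM}(B_{k,n})$ of rank $r$.

**The tree.** A lattice in $K^2$ is a free $O$-submodule of rank $2$. The Bruhat–Tits tree of $PGL_2(K)$ has as vertices the homothety classes $[\Lambda]$ of lattices; two vertices are adjacent if they have representatives $\Lambda'\subset\Lambda$ with $\dim\Lambda/\Lambda'=1$. We recall that this is a tree, that the neighbors of $[\Lambda]$ correspond to the lines in $\Lambda/t\Lambda\cong\mathbb C^2$ (the line of $\Lambda'$ is $\Lambda'/t\Lambda$), and that by elementary divisors any two lattices have the form $\langle e,f\rangle$ and $\langle t^pe,t^qf\rangle$, with classes at distance $|p-q|$. For example, the neighbors of $[\langle e,f\rangle]$ attached to the lines of $e$ and $f$ are $[\langle e,tf\rangle]$ and $[\langle te,f\rangle]$.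

**Theorem B.** (i) Isomorphism classes of rank $2$ modules in $\mathrm{CM}(B_{k,n})$ correspond to triples $(U,V,\text{closed walk of length }|U|\text{ in the Bruhat–Tits tree of }PGL_2(\mathbb C((t)))\text{ modulo }PGL_2(\mathbb C((t))))$, where $U,V\subset[n]$ are disjoint and $|U|+2|V|=2k$. If the walk has length $2\ell$ and visits the subtree $X$, then $\dim\mathrm{Ext}^1(M,M)=2(\ell-c(X))$, with $c(X)$ the codimension of $\bigcap_{x\in X}\mathrm{End}(\Lambda_x)$ in any one $\mathrm{End}(\Lambda_x)$.
(ii) The rigid indecomposable rank $2$ modules are exactly those whose walk is a contour walk around a tripod (each edge crossed exactly twice). They are in bijection with the data $(\{R,S,T\},V)$, and all of them are realized by cluster variables as in Fact J.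
(iii) The number of rank $2$ cluster variables is
$$N=\sum_{\ell=3}^{k}2\binom{\ell}{3}\binom{n}{2\ell}\binom{n-2\ell}{k-\ell}.$$

**Modules are lattice chains.** Let $M\in\mathrm{CM}(B)$ have rank $r$. Since $x_iy_i$ and $y_ix_i$ are multiplication by $t$, all $x_i,y_i$ are injective. Put $Y_i=y_1\cdots y_i:M_i\to M_0$ and $\Lambda_i=Y_i(M_i)\subset K\otimes M_0\cong K^r$. Clearly $\Lambda_i\subset\Lambda_{i-1}$, and $Y_ix_i=Y_{i-1}y_ix_i=tY_{i-1}$ gives $t\Lambda_{i-1}\subset\Lambda_i$. Moreover $y^n=y^ky^{n-k}=y^kx^k=t^k$. So we get lattices $(\Lambda_i)_{i\in\mathbb Z}$ with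
$$t\Lambda_{i-1}\subset\Lambda_i\subset\Lambda_{i-1},\qquad\Lambda_{i+n}=t^k\Lambda_i,\tag{4}$$
where $y$ acts by inclusion and $x$ by multiplication by $t$. Conversely every chain (4) gives a module: under the identification $\Lambda_{i+k-n}=t^{-k}\Lambda_{i+k}$ both $x^k$ and $y^{n-k}$ starting at $\Lambda_i$ become multiplication by $t^k$. A homomorphism commutes with the $y$'s, so it is given by one $K$-linear map: $\mathrm{Hom}_B(M,M')=\{g\in\mathrm{Hom}_K:g\Lambda_i\subset\Lambda'_i\ \forall i\}$.

**Example.** In rank $1$, $\Lambda_i=t^{a_i}O$ with $a_i-a_{i-1}\in\{0,1\}$ and $a_n-a_0=k$: up to isomorphism, a $k$-subset of $[n]$, the set of jumps.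

**Rank $2$.** Let $\delta_i=\dim\Lambda_{i-1}/\Lambda_i\in\{0,1,2\}$, $V=\{i\in[n]:\delta_i=2\}$, $U=\{i\in[n]:\delta_i=1\}$. Then $|U|+2|V|=\dim\Lambda_0/t^k\Lambda_0=2k$; put $d=|V|$ and $\ell=k-d$, so $|U|=2\ell$. If $i\notin U$, then $\Lambda_i$ is $\Lambda_{i-1}$ or $t\Lambda_{i-1}$ and $[\Lambda_i]=[\Lambda_{i-1}]$; if $i\in U$, the two classes are adjacent. So $M$ gives a closed walk of length $2\ell$ with steps labelled by $U$. Conversely $U$, $V$ and the walk determine the chain up to a common homothety: after choosing $\Lambda_0$, each $\Lambda_i$ is the unique lattice in its class of colength $\delta_i$ in $\Lambda_{i-1}$, and $\Lambda_n=t^k\Lambda_0$ holds because the walk is closed and the total colength is $2k$. An isomorphism is an element of $GL_2(K)$ carrying one chain to the other. Hence, for fixed $(U,V)$, isomorphism classes correspond to $PGL_2(K)$-orbits of closed walks of length $2\ell$. This is the first statement of Theorem B(i).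

**Example.** Let $k=3$, $n=6$, $U=[6]$, $\Lambda_0=\langle e,f\rangle$, and
$$\Lambda_1=\langle e,tf\rangle,\ \Lambda_2=t\Lambda_0,\ \Lambda_3=t\langle te,f\rangle,\ \Lambda_4=t^2\Lambda_0,\ \Lambda_5=t^2\langle e+f,tf\rangle,\ \Lambda_6=t^3\Lambda_0.$$
The walk visits three different neighbors of $[\Lambda_0]$, after steps $1$, $3$, $5$, returning to $[\Lambda_0]$ in between. The steps between consecutive visits to the tips are $\{2,3\},\{4,5\},\{6,1\}$, which is the datum of $Y$. Section 10 shows that this is no accident.

## 9. Self-extensions as an index of lattices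

We now compute $\mathrm{Ext}^1(M,M)$ for a rank $2$ module $M=(\Lambda_i)$.

**Step 1: a two-term description.** In an extension of $M$ by $M$, choose $O$-splittings $E_i=M_i\oplus M_i$. Let $\eta_i:M_i\to M_{i-1}$ be the off-diagonal part of $y_i$ and put $h_i=Y_{i-1}\eta_iY_i^{-1}\in\mathrm{End}_K(K^2)$, $1\le i\le n$. As $x_iy_i=y_ix_i=t$ on $E$, the off-diagonal part of $x_i$ must be $-x_i\eta_iy_i^{-1}$, and this choice satisfies both equations because $x_i=ty_i^{-1}$. It corresponds to $-Y_ix_i\eta_iy_i^{-1}Y_{i-1}^{-1}=-th_i$. So the integrality conditions are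
$$h_i\in P_i:=\{h:\ h\Lambda_i\subset\Lambda_{i-1},\ th\Lambda_{i-1}\subset\Lambda_i\}.$$
Given $xy=yx=t$, the relation $x^k=y^{n-k}$ is equivalent to $y^n=t^k$: multiply by, or cancel, the injective $y^k$. At vertex $0$ the off-diagonal part of $y_1\cdots y_n$ is $\sum_iY_{i-1}\eta_iY_i^{-1}Y_n=t^k\sum_ih_i$, so the relation says $\sum_ih_i=0$. At the other vertices it then holds as well, because $Y_j\,y^n=y^n\,Y_j$ on $E$ and $Y_j$ is injective. Changing the splittings by $g_i\in Q_i:=\mathrm{End}(\Lambda_i)$, $i\in\mathbb Z/n$, changes $h_i$ by $g_i-g_{i-1}$. Thus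
$$\mathrm{Ext}^1_B(M,M)=\ker\Big(\bigoplus_{i=1}^nP_i\xrightarrow{\ \Sigma\ }\mathrm{End}_K(K^2)\Big)\Big/\partial\Big(\bigoplus_{i\in\mathbb Z/n}Q_i\Big),\qquad\partial(g)_i=g_i-g_{i-1},\quad\ker\partial=\bigcap Q_i.$$

**Step 2: the dimension as an index.** For lattices $A,A'$ in a finite-dimensional $K$-space let $[A:A']=\dim A/(A\cap A')-\dim A'/(A\cap A')$. For any lattice $C\subset A\cap A'$ this is $\dim A/C-\dim A'/C$. It is additive in exact sequences of $K$-spaces, with induced lattices in sub and quotient: for nested $C\subset A$ the sequence $0\to A_1/C_1\to A/C\to A_2/C_2\to0$ is exact, where $A_1,C_1$ are intersections with the subspace and $A_2,C_2$ are images. Let $L_0$ be a fixed lattice in $\mathrm{End}_K(K^2)$. If all $P_i,Q_i$ are replaced by $L_0$, then $\ker\Sigma=\mathrm{im}\,\partial$: for $\sum h_i=0$ take $g_i=h_1+\dots+h_i$. Additivity for $\Sigma$ and for $\partial$ gives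
$$[\ker\Sigma:\ker\Sigma_{L_0}]=\sum_i[P_i:L_0]-\Big[\sum P_i:L_0\Big],\qquad[\mathrm{im}\,\partial:\mathrm{im}\,\partial_{L_0}]=\sum_i[Q_i:L_0]-\Big[\bigcap Q_i:L_0\Big],$$
and subtracting,
$$\dim\mathrm{Ext}^1(M,M)=\sum_i[P_i:Q_i]-\Big[\sum P_i:\bigcap Q_i\Big].$$

**Step 3: the local terms.** If $\delta_i\in\{0,2\}$, then $\Lambda_i$ is $\Lambda_{i-1}$ or $t\Lambda_{i-1}$, and the definition gives $P_i=Q_i=Q_{i-1}$. If $\delta_i=1$, take $\Lambda_{i-1}=\langle e,f\rangle$, $\Lambda_i=\langle te,f\rangle$. Then $h\in P_i$ means: the coefficient of $f$ in $h(e)$ lies in $t^{-1}O$, and the other three matrix entries lie in $O$. Membership in $Q_i$ requires in addition that the coefficient of $e$ in $h(f)$ lie in $tO$, and $Q_{i-1}=M_2(O)$. So $P_i=Q_{i-1}+Q_i$ and $[P_i:Q_i]=1$. Hence $\sum P_i=\sum Q_i$, and since $|U|=2\ell$,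
$$\dim\mathrm{Ext}^1(M,M)=2\ell-\dim\Big(\sum Q_i\Big/\bigcap Q_i\Big).$$

**Step 4: duality.** Let $X$ be the finite subtree traversed by the walk and
$$A(X)=\bigcap_{x\in X}\mathrm{End}(\Lambda_x)=\bigcap Q_i,\qquad c(X)=\dim\mathrm{End}(\Lambda_{x_0})/A(X)\quad(x_0\in X).$$
Under the form $\mathrm{tr}(gh)$ each $\mathrm{End}(\Lambda_x)$ is self-dual, because $M_2(O)$ is, and the dual of an intersection of lattices is the sum of the duals. So $\sum Q_i=A(X)^\vee$. From $A(X)\subset\mathrm{End}(\Lambda_{x_0})=\mathrm{End}(\Lambda_{x_0})^\vee\subset A(X)^\vee$, where both steps have colength $c(X)$, we get $\dim A(X)^\vee/A(X)=2c(X)$. In particular $c(X)$ does not depend on $x_0$, and this holds for every finite subtree $X$. Therefore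
$$\dim\mathrm{Ext}^1(M,M)=2\big(\ell-c(X)\big),\tag{5}$$
which completes the proof of Theorem B(i).

## 10. Contour walks around tripods

Let $\#E(X)$ denote the number of edges of $X$.

**Step 1: rigidity forces each edge to be crossed exactly twice.** If $y\notin X$ is adjacent to $z\in X$, then $A(X)/(A(X)\cap\mathrm{End}(\Lambda_y))$ embeds in $\mathrm{End}(\Lambda_z)/(\mathrm{End}(\Lambda_z)\cap\mathrm{End}(\Lambda_y))$, which is one-dimensional: the condition is to preserve one line in $\Lambda_z/t\Lambda_z$. So $c(X\cup y)\le c(X)+1$. Starting from a point, where $c=0$, or from a subtree, and adding vertices one by one,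
$$c(X)\le\#E(X),\qquad c(X)\le c(Y)+\#E(X)-\#E(Y)\ \text{ for subtrees }Y\subset X.\tag{6}$$
A closed walk in a tree crosses each edge it uses at least twice, so $\ell\ge\#E(X)$. By (5), if $M$ is rigid, then $\ell=c(X)\le\#E(X)\le\ell$. Hence $\ell=\#E(X)=c(X)$, and each edge is crossed exactly twice.

Below we write $ge=\alpha e+\gamma f$, $gf=\beta e+\delta f$ for $g\in\mathrm{End}_K(K^2)$ in a basis $e,f$.

**Step 2: at least four leaves, not rigid.** For a finite tree with an edge, $\sum_x(\deg x-2)=-2$. So a tree with at least four leaves has a vertex of degree at least $4$ or two vertices of degree at least $3$. In each case we find $Y\subset X$ with $c(Y)<\#E(Y)$; by (6) then $c(X)<\#E(X)\le\ell$, and (5) gives $\mathrm{Ext}^1(M,M)\ne0$.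

*A vertex $z$ of degree at least $4$.* Let $Y$ be $z$ with four neighbors. An element of $\mathrm{End}(\Lambda_z)$ that preserves three distinct lines of $\Lambda_z/t\Lambda_z\cong\mathbb C^2$ is scalar modulo $t$, hence preserves the fourth. So $c(Y)\le3<\#E(Y)$.

*Two vertices of degree at least $3$ at distance $m\ge1$.* Let $Y$ consist of the path $v_0,\dots,v_m$ between them, two further neighbors $v_{-1},w_0$ of $v_0$, and two further neighbors $v_{m+1},w_m$ of $v_m$. By elementary divisors for lattices at the ends of the path $v_{-1},\dots,v_{m+1}$, there is a basis $e,f$ of $K^2$ with $v_j=[\langle e,t^jf\rangle]$ for $-1\le j\le m+1$. Preserving these lattices means $\alpha,\delta\in O$, $\beta\in tO$, $\gamma\in t^{m+1}O$. In the bases $(e,f)$ at $v_0$ and $(e,t^mf)$ at $v_m$ such a $g$ is $\mathrm{diag}(\alpha(0),\delta(0))$ modulo $t$: the off-diagonal entries are $\gamma,\beta$ and $t^{-m}\gamma,t^m\beta$, all in $tO$. The coordinate lines belong to the neighbors $v_{\pm1}$ of $v_0$ and $v_{m\pm1}$ of $v_m$. The vertices $w_0$ and $w_m$ correspond to other lines, so each of them is preserved if and only if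 $\alpha(0)=\delta(0)$. Thus adding $w_m$ after $w_0$ imposes no condition, and $c(Y)\le\#E(Y)-1$.

**Example.** For $k=4$, $n=8$, let the walk visit four neighbors of a vertex in turn. Then $\ell=4$, and $c(X)=3$ (three of the tips already give $3$ by Step 5 below, and the fourth adds nothing), so $\dim\mathrm{Ext}^1(M,M)=2$.

**Step 3: at most two leaves, decomposable.** Then $X$ is a point or a path. By elementary divisors for its end lattices there is a basis $e,f$ with all $\Lambda_i=t^{a_i}Oe\oplus t^{b_i}Of$. The conditions (4) hold in each coordinate, so $M$ is a direct sum of two rank $1$ modules.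

**Step 4: three leaves, at most one module per datum.** By the degree formula $X$ is a tripod: a center with three legs of lengths $p_1,p_2,p_3\ge1$. Suppose each edge is crossed exactly twice, so $\ell=p_1+p_2+p_3$. As the walk is closed, each edge is crossed once in each direction. So the cyclic walk makes exactly one excursion into each leg, and it goes straight to the leaf and straight back: turning back before the leaf would force a second outward crossing of the last edge used, and turning outward again on the way back would be a second outward crossing too. Number the leaves $1,2,3$ in the order visited, and let $R,S,T\subset U$ be the steps made between leaves $1\to2$, $2\to3$, $3\to1$. They are consecutive intervals of $U$ in the cyclic order, so they are cyclically separated, and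
$$|R|=p_1+p_2=\ell-p_3,\qquad|S|=\ell-p_1,\qquad|T|=\ell-p_2.$$
So $a+b+c=2\ell=2k-2d$ and $a,b,c<\ell=k-d$: $(\{R,S,T\},V)$ is a datum. The cyclic choice of the numbering does not affect it, and isomorphic modules have the same datum.

Conversely such a datum determines $U$, $V$, the lengths $p_3=\ell-a\ge1$, $p_1=\ell-b\ge1$, $p_2=\ell-c\ge1$, and the walk up to the embedding of the tripod in the tree. We claim that all embeddings of a tripod with labelled legs of given lengths are conjugate under $PGL_2(K)$. Let $\Lambda$ represent the center. By elementary divisors, a vertex at distance $p$ from $[\Lambda]$ has the form $[Ou+t^p\Lambda]$ with $u\in\Lambda\setminus t\Lambda$; completing $u$ to a basis $(u,u')$ of $\Lambda$, the path to it is given by $Ou+t^j\Lambda=\langle u,t^ju'\rangle$, $0\le j\le p$, and its first edge belongs to the line of $u$ in $\Lambda/t\Lambda$. So the tripod is given by $u_1,u_2,u_3\in\Lambda$ whose lines modulo $t$ are pairwise distinct. Then $u_1,u_2$ is a basis of $\Lambda$, and $u_3=\lambda u_1+\mu u_2$ with $\lambda,\mu\in O$ units. Put $e=\lambda u_1$, $f=\mu u_2$. In the basis $e,f$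 the tripod has center $\langle e,f\rangle$ and legs along $e$, $f$, $e+f$ of lengths $p_1,p_2,p_3$. Any two such tripods are related by the change of basis, which proves the claim. Hence there is at most one module, up to isomorphism, for each datum.

By Steps 1–4 there are at most $N$ isomorphism classes of rigid indecomposable rank $2$ modules. This is all that Theorem A needs. For Theorem B we also show that every datum occurs.

**Step 5: tripod modules are rigid and indecomposable.** Given a datum, take the tripod with center $\langle e,f\rangle$ and legs along $e,f,e+f$ of lengths $q,p,r\ge1$, the lengths being those determined by the datum. The end lattices are $\langle e,t^qf\rangle$, $\langle t^pe,f\rangle$, $\langle e+f,t^rf\rangle$. An endomorphism preserving the center and the ends preserves the intermediate lattices $Ou+t^j\Lambda$, each of which is the end lattice plus $t^j\Lambda$. Since $g(e+f)=(\alpha+\beta)(e+f)+(\gamma+\delta-\alpha-\beta)f$, the lattice $A(X)$ is given inside $M_2(O)$ by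
$$\gamma\in t^qO,\qquad\beta\in t^pO,\qquad\gamma+\delta-\alpha-\beta\in t^rO .$$
The map $g\mapsto(\gamma,\beta,\gamma+\delta-\alpha-\beta)$ from $M_2(O)$ to $O/t^q\oplus O/t^p\oplus O/t^r$ is surjective, so $c(X)=p+q+r=\ell$, and the module $M$ of the contour walk is rigid by (5).

Now $\mathrm{End}_B(M)=A(X)$. Modulo $t$ its elements have $\gamma(0)=\beta(0)=0$ and $\alpha(0)=\delta(0)$, so every element is a scalar plus an element of $A(X)\cap tM_2(O)$, an ideal of topologically nilpotent elements. Geometric series converge in $A(X)$, so an element with non-zero scalar part is invertible. Hence $\mathrm{End}_B(M)$ is local and $M$ is indecomposable. So the rigid indecomposables of rank $2$ are exactly the modules of contour walks around tripods, and they correspond bijectively to the data $(\{R,S,T\},V)$.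

## 11. Comparing the two counts

**Proof of Theorem A.** By Fact J every rank $2$ cluster variable is $\psi_M$ for a rigid indecomposable $M$ of rank $2$, and distinct cluster variables come from non-isomorphic modules. So by Section 10 there are at most $N$ rank $2$ cluster variables. By Proposition 10 and Corollary 4, $\mathcal W$ consists of exactly $N$ distinct rank $2$ cluster variables, one for each datum. As $N<\infty$, $\mathcal W$ is the complete set. The sign is fixed by positivity, as in Section 3. $\blacksquare$

**Proof of Theorem B.** Part (i) was proved in Sections 8 and 9. In part (ii) the description and the bijection are Section 10. There are $N$ rank $2$ cluster variables, and they are of the form $\psi_M$ for pairwise non-isomorphic modules $M$ among the $N$ rigid indecomposables of rank $2$; so every one of these modules occurs.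

For (iii) we count data. Recall $\ell\ge3$. For given $\ell$ choose $U$ with $|U|=2\ell$ and $V$ with $|V|=k-\ell$ disjoint from $U$, in $\binom n{2\ell}\binom{n-2\ell}{k-\ell}$ ways. An ordered triple $(R,S,T)$ of consecutive cyclic intervals covering $U$, of sizes $\ell-p_3,\ell-p_1,\ell-p_2$ with $p_j\ge1$ and $\sum p_j=\ell$, is given by the first element of $R$ and by $(p_1,p_2,p_3)$: there are $2\ell\binom{\ell-1}2$ of them. Each set $\{R,S,T\}$ arises from exactly three of them, the cyclic rotations, which gives $\frac{2\ell}3\binom{\ell-1}2=2\binom\ell3$. $\blacksquare$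

For $\mathrm{Gr}(3,6)$ the formula gives $2$, in agreement with Proposition 1. For $\mathrm{Gr}(4,8)$ it gives $2\cdot28\cdot2+8=120$, the number used in Section 1. For $\mathrm{Gr}(3,9)$ it gives $2\cdot84=168$, and for $k=2$ it gives $0$.
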